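# Fundamental groups of complements of smooth mixed curves in the projective plane

## 1. The affine quadric and a mixed relative of it

Take $f(\mathbf z)=z_1^2+z_2^2+z_3^2$ on $\mathbb C^3$ and look at $F=f^{-1}(1)$. Write $\mathbf z=u+iv$ with $u,v\in\mathbb R^3$. Then $f(\mathbf z)=1$ says
$$|u|^2-|v|^2=1,\qquad u\cdot v=0 .$$
In particular $u\ne0$. The maps $(u,v)\mapsto\big(\sqrt{1+\sigma^2|v|^2}\;u/|u|,\ \sigma v\big)$, with $\sigma$ running from $1$ to $0$, stay in $F$. They start at the identity, because $|u|=\sqrt{1+|v|^2}$, and end on the unit sphere $\{|u|=1,v=0\}=S^2$. So $F\simeq S^2$ is simply connected.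

Now let $V=\{[\mathbf z]\in\mathbb P^2: f(\mathbf z)=0\}$ be the conic. A point of $\mathbb P^2\setminus V$ has exactly two representatives in $F$, namely $\mathbf z$ and $-\mathbf z$. Hence $\mathbb P^2\setminus V=F/\{\pm1\}$. The deformation above commutes with $-1$, so $\mathbb P^2\setminus V\simeq S^2/\{\pm1\}=\mathbb{RP}^2$, and $\pi_1(\mathbb P^2\setminus V)\cong\mathbb Z/2$.

Next allow conjugates of the variables:
$$g(\mathbf z,\bar{\mathbf z})=z_1^3\bar z_1+z_2^3\bar z_2+z_3^3\bar z_3=\sum_j|z_j|^2z_j^2 .$$
The real differential of $z^3\bar z$ is $w\mapsto 3z^2\bar z\,w+z^3\bar w$. For $z\neq0$ it is injective, since $3|z|^3>|z|^3$. So $g:\mathbb C^3\to\mathbb R^2$ has rank $2$ everywhere except at the origin. The map $\varphi(z)=|z|z$ is a homeomorphism of $\mathbb C$ with $\varphi(z)^2=|z|^2z^2$ and $\varphi(-z)=-\varphi(z)$. Applying $\varphi$ to each coordinate carries $g^{-1}(1)$ homeomorphically onto the affine quadric and commutes with $-1$. Again the fiber is simply connected, and the complement of $\{g=0\}$ in $\mathbb P^2$ has fundamental group $\mathbb Z/2$.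

In both examples the number $2$ is the weight of the circle action: $g(e^{i\theta}\mathbf z)=e^{2i\theta}g(\mathbf z)$. Is $F$ simply connected for every polynomial of this type that has no singularity outside the origin?

## 2. Strongly mixed homogeneous polynomials and their Milnor fibers

**Definition.** A mixed polynomial $f(\mathbf z,\bar{\mathbf z})=\sum c_{\nu,\mu}\mathbf z^\nu\bar{\mathbf z}^\mu$ in $\mathbf z=(z_1,\dots,z_n)$, not identically zero, is *strongly mixed homogeneous of polar degree $q$ and radial degree $d$* if $|\nu|+|\mu|=d$ and $|\nu|-|\mu|=q$ whenever $c_{\nu,\mu}\ne0$. Throughout, $q$ is a positive integer.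

The polynomial $g$ above has $q=2$, $d=4$; a homogeneous polynomial of degree $q$ in $\mathbf z$ has $d=q$. For $\lambda=re^{i\theta}$ one has $f(\lambda\mathbf z)=r^de^{iq\theta}f(\mathbf z)$, so $V=\{[\mathbf z]:f=0\}\subset\mathbb P^{n-1}$ is well defined. Put $\widetilde V=f^{-1}(0)\subset\mathbb C^n$.

**Definition.** $f$ is *non-degenerate* if $\widetilde V$ has an isolated singularity at the origin (equivalently, $V$ is non-singular). This is meant in the mixed sense: $f:\mathbb C^n\to\mathbb R^2$ has rank $2$ at every point of $\widetilde V\setminus\{0\}$.

For non-degenerate $f$ the map $f:\mathbb C^n\setminus\widetilde V\to\mathbb C^*$ is the global Milnor fibration, with fiber $F=f^{-1}(1)$ and monodromy multiplication by $\omega_q=\exp(2\pi i/q)$. The map $\pi:F\to\mathbb P^{n-1}\setminus V$, $\mathbf z\mapsto[\mathbf z]$, is the quotient by the cyclic group that the monodromy generates. We use two known results, for connected $V$: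

(i) $H_1(\mathbb P^{n-1}\setminus V)\cong\mathbb Z/q$;

(ii) the sequence $1\to\pi_1(F)\to\pi_1(\mathbb P^{n-1}\setminus V)\to\mathbb Z/q\to1$ is exact.

Here is the statement to be tested, from Mutsuo Oka, "Smooth mixed projective curves and a conjecture", arXiv:1711.09537 (2017).

**Conjecture.** Assume $n=3$ and that $f$ is a non-degenerate, strongly mixed homogeneous polynomial of polar degree $q$. Then the Milnor fiber $F$ is simply connected. Equivalently, $\pi_1(\mathbb P^2-V)$ is a cyclic group of order $q$.

We shall see that it fails for every $q\ge1$, and we shall determine exactly which groups $\pi_1(\mathbb P^2\setminus V)$ occur for connected $V$.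

From now on $n=3$. A *surface* is smooth, closed and oriented, possibly disconnected unless stated otherwise. $L\subset\mathbb P^2$ is a line, $h\in H^2(\mathbb P^2)$ is the generator with $h(L)=1$, homology has $\mathbb Z$-coefficients, and $\langle\!\langle\cdot\rangle\!\rangle$ is normal closure. Ambient isotopies respect orientations.

**Definition.** A *meridian* of a surface $V\subset\mathbb P^2$ is the class in $\pi_1(\mathbb P^2\setminus V)$ of the positively oriented boundary of a small disc normal to $V$, joined to the base point by a path.

Sliding the normal disc along $V$ shows that all meridians of one component are conjugate, and every conjugate of a meridian is a meridian. For a line, $\mathbb P^2\setminus L=\mathbb C^2$ and the meridian is trivial. For the conic it is the generator of $\mathbb Z/2$.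

## 3. Deforming to the Fermat polynomial: the wall of singular sections

Suppose first that $f$ is a holomorphic homogeneous polynomial of degree $q$ with smooth zero set. The singular polynomials lie in a proper complex algebraic subset of the vector space of all degree-$q$ polynomials, and the complement of such a subset is connected. So $f$ can be deformed through non-singular polynomials to $z_1^q+z_2^q+z_3^q$. The pair $(\mathbb P^2,V)$ does not change up to isotopy, and one only has to understand the Fermat curve. A sensible first attempt is to repeat this for mixed polynomials.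

Count conditions. At a given point $p\in\mathbb P^2$, a holomorphic section that vanishes with zero differential satisfies $1+2=3$ complex conditions. Letting $p$ vary over two complex dimensions leaves one complex condition, so real codimension two. For a complex-valued *smooth* section, vanishing at $p$ costs $2$ real conditions, and a real $2\times4$ matrix has rank $\le1$ in codimension $(2-1)(4-1)=3$. Together this is $5$, and $p$ varies in $4$ dimensions. So the singular sections are expected to form a wall of real codimension one, which a path of sections cannot in general avoid. This does happen locally: the family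
$$s_\tau(x_1,x_2,x_3,x_4)=(x_1,\ x_2^2+x_3^2-x_4^2-\tau)$$
has rank $1$ at the origin for $\tau=0$. Its zero set near the origin is a connected tube for $\tau>0$ and two discs for $\tau<0$, so no path of sections that is fixed near the boundary of the region and of rank $2$ along the zero sets can join the two sides.

This is where the deformation argument stops. The next section shows that nothing at all can replace it: up to isotopy, mixed curves of polar degree $q$ are *all* smooth surfaces in the right homology class.

## 4. Every surface of class $q[L]$ is a mixed curve up to isotopy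

**Theorem A.** Let $q\ge1$. A surface in $\mathbb P^2$ is ambient isotopic to $V_f=\{f=0\}$ for some non-degenerate strongly mixed homogeneous $f$ of polar degree $q$ if and only if its class is $q[L]$.

**Sections as equivariant functions.** The purpose of this paragraph is to translate non-degeneracy into transversality. A smooth section of $\mathcal O(q)$ is the same as a smooth function $s:S^5\to\mathbb C$ with
$$s(e^{i\theta}\mathbf z)=e^{iq\theta}s(\mathbf z). \tag{1}$$
If $\sigma:U\to S^5$ is a local section of $S^5\to\mathbb P^2$, then $s\circ\sigma$ is the section in a trivialization, and $s(e^{i\theta}\sigma(x))=e^{iq\theta}s(\sigma(x))$. At a zero, $s$ vanishes along the whole circle orbit, so the derivative in the orbit direction is $0$. In the directions of $U$ the derivative is $e^{iq\theta}d(s\circ\sigma)$. Hence the section is transverse to zero if and only if $s:S^5\to\mathbb R^2$ has rank $2$ along $s^{-1}(0)$.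

**Proof of "only if".** Let $f$ be non-degenerate and let $\mathbf z\in S^5$ be a zero. Since $f(r\mathbf z)=r^df(\mathbf z)=0$, the radial derivative vanishes at $\mathbf z$, so the rank $2$ of $df$ is already attained on $S^5$. Thus $V_f$ is the zero set of a transverse section of $\mathcal O(q)$ and is oriented as such. The zero set of a transverse section is Poincaré dual to $c_1(\mathcal O(q))=qh$, so $[V_f]=q[L]$.

**Proof of "if".** Let $[V]=q[L]$.

**Step 1 (a section vanishing exactly on $V$).** The normal bundle $\nu$ of $V$ is an oriented plane bundle, hence a complex line bundle. Let $p_N:N\to V$ be an open tubular neighborhood, identified with a disc bundle in $\nu$. The bundle $p_N^*\nu$ over $N$ has the tautological section, whose value at the point $v\in N$ is $v$ itself. It vanishes exactly on $V$, and transversally. On $N\setminus V$ it is nowhere zero, so it identifies $p_N^*\nu|_{N\setminus V}$ with the trivial bundle. Glue $p_N^*\nu$ to the trivial bundle over $\mathbb P^2\setminus V$ by this identification. The tautological section and the constant section $1$ fit together to a transverse section with zero set exactly $V$,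 as an oriented surface. The line bundle so obtained has $c_1=PD[V]=qh$. Complex line bundles are classified by $c_1$, so it is $\mathcal O(q)$, and $V$ is the zero set of a transverse $s:S^5\to\mathbb C$ satisfying (1).

**Step 2 (approximation by a polynomial of the right type).** Extend $s$ to a smooth function near $S^5$ in $\mathbb C^3=\mathbb R^6$. By the $C^1$ version of the Weierstrass theorem there is a polynomial $P(\mathbf z,\bar{\mathbf z})$ with $P|_{S^5}$ arbitrarily $C^1$-close to $s$. Put
$$P_q(\mathbf z)=\frac1{2\pi}\int_0^{2\pi}e^{-iq\theta}P(e^{i\theta}\mathbf z)\,d\theta .$$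
The substitution $\mathbf z\mapsto e^{i\theta}\mathbf z$ multiplies $\mathbf z^\nu\bar{\mathbf z}^\mu$ by $e^{i(|\nu|-|\mu|)\theta}$, so $P_q$ is the sum of the terms of $P$ with $|\nu|-|\mu|=q$. By (1), $s$ equals its own average of this kind, so $P_q-s$ is the average of $e^{-iq\theta}(P-s)(e^{i\theta}\mathbf z)$ on $S^5$. Rotations are isometries of $S^5$, so $P_q|_{S^5}$ is as $C^1$-close to $s$ as $P|_{S^5}$ is. For each monomial of $P_q$ we have $|\nu|+|\mu|\equiv|\nu|-|\mu|=q$ mod $2$. Choose $d\equiv q$ mod $2$ at least as large as all these degrees, and multiply each monomial by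
$$(z_1\bar z_1+z_2\bar z_2+z_3\bar z_3)^{(d-|\nu|-|\mu|)/2}.$$
This factor adds equally to the degrees in $\mathbf z$ and in $\bar{\mathbf z}$ and equals $1$ on $S^5$. The resulting $f$ has polar degree $q$, radial degree $d$, and $f|_{S^5}=P_q|_{S^5}$.

**Step 3 (isotopy).** At each point of $S^5$ either $s\neq0$ or $ds$ is surjective. By compactness the same holds for all functions in a small $C^1$-ball around $s$. Choose $f|_{S^5}$ in this ball. The ball is convex, so all $s_t=(1-t)s+tf|_{S^5}$ satisfy (1) and are transverse. (In particular $f\not\equiv0$.) Then $\{([\mathbf z],t):s_t(\mathbf z)=0\}\subset\mathbb P^2\times[0,1]$ is a compact submanifold, and its projection to $[0,1]$ is a submersion because each $s_t$ is transverse. By Ehresmann's theorem and isotopy extension, $V$ is ambient isotopic to $V_f$. Finally $f$ has rank $2$ on $\widetilde V\cap S^5$, hence on $\widetilde V\setminus\{0\}$, because $f(r\mathbf z)=r^df(\mathbf z)$. So $f$ is non-degenerate. $\square$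

The conjecture is now a question about smooth surfaces of class $q[L]$, and such a surface may be knotted.

## 5. A spun trefoil tied into the Fermat curve

**Theorem B.** For every $q\ge2$ there is a non-degenerate strongly mixed homogeneous polynomial $f$ of polar degree $q$ in three variables such that $V$ is connected of genus $\frac{(q-1)(q-2)}2$ and
$$\pi_1(\mathbb P^2\setminus V)\cong\Gamma_q:=\langle x,y\mid xyx=yxy,\ x^q=1\rangle,$$
which is not abelian. Hence $\pi_1(F)\ne1$. For $q=2$: $V\cong S^2$, $\pi_1(\mathbb P^2\setminus V)\cong S_3$ and $\pi_1(F)\cong\mathbb Z/3$.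

**Step 1 (the curve before knotting).** Let $C=\{z_1^q+z_2^q+z_3^q=0\}$, a smooth curve of genus $\frac{(q-1)(q-2)}2$. By Milnor's theorem the fiber of $z_1^q+z_2^q+z_3^q$ is a bouquet of $2$-spheres, so it is simply connected. It is a free $\mathbb Z/q$-cover of $\mathbb P^2\setminus C$, so $\pi_1(\mathbb P^2\setminus C)\cong\mathbb Z/q$. A meridian generates this group. Indeed the group is abelian, so it equals $H_1$. Since $H_1(\mathbb P^2)=0$, a loop in the complement bounds an oriented surface mapped to $\mathbb P^2$ transversally to $C$. Cutting out small discs around the intersection points shows that the loop is homologous to a sum of meridians and inverses of meridians, and these are all homologous up to sign because $C$ is connected.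

**Step 2 (a knotted disc).** We need a disc in $D^4$ with a non-abelian complement group. Let $a\subset B^3$ be the properly embedded arc obtained from the trefoil in $S^3$ by removing a small standard ball pair. Then $\pi_1(B^3\setminus a)$ is the trefoil group $\pi_K=\langle x,y\mid xyx=yxy\rangle$ with $x$ a meridian, and the annulus $\partial B^3\setminus\partial a$ has fundamental group generated by a meridian, which we take to be $x$. In $S^4=\partial(B^3\times D^2)=(B^3\times S^1)\cup(S^2\times D^2)$ put
$$K=\partial(a\times D^2)=(a\times S^1)\cup(\partial a\times D^2),$$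
a $2$-sphere, smooth after rounding corners. This is the spun trefoil (E. Artin, *Zur Isotopie zweidimensionaler Flächen im $R_4$*, 1925). Its complement is $(B^3\setminus a)\times S^1$ glued to $(S^2\setminus\partial a)\times D^2$ along $(S^2\setminus\partial a)\times S^1$. By van Kampen, $\pi_1(S^4\setminus K)$ is the pushout of $\pi_K\times\mathbb Z\leftarrow\mathbb Z\times\mathbb Z\to\mathbb Z$, where the first $\mathbb Z$ goes to $\langle x\rangle$ and the second one is killed on the right. So it is $\pi_K$, with $x$ a meridian of $K$.

Now remove from $S^4$ the interior of a small standard ball pair $(B_0,B_0\cap K)$ centered at a point of $K$. What remains is a properly embedded disc $\Delta\subset D^4$, standard near $\partial D^4$. Since $B_0\setminus K\cong(\partial B_0\setminus K)\times(0,1]$, removing this part does not change the homotopy type of the complement, so $\pi_1(D^4\setminus\Delta)\cong\pi_K$. The meridian of the unknot $\partial\Delta\subset S^3$ maps to a meridian of $K$, which we may call $x$.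

**Step 3 (the surface).** Choose a ball $B$ with $(B,B\cap C)\cong(D^4,D^2)$ and let $V_0$ be $C$ with $B\cap C$ replaced by $\Delta$. A disc is replaced by a disc, so $V_0$ is smooth and diffeomorphic to $C$. The difference $V_0-C$ is a $2$-cycle in the contractible set $B$, so $[V_0]=[C]=q[L]$.

**Step 4 (the group).** As in Step 2, $B\setminus C\cong(\partial B\setminus C)\times(0,1]$. Hence $\pi_1(\mathbb P^2\setminus(\mathrm{int}\,B\cup C))=\pi_1(\mathbb P^2\setminus C)=\mathbb Z/q$, generated by the meridian. The complement of $V_0$ is this piece glued to $B\setminus\Delta$ along $\partial B\setminus C$, the complement of an unknot in $S^3$, which is homotopy equivalent to $S^1$. By van Kampen, $\pi_1(\mathbb P^2\setminus V_0)$ is the pushout of $\mathbb Z/q\twoheadleftarrow\mathbb Z\to\pi_K$ with $1\mapsto$ meridian on both sides. Since $\mathbb Z/q$ is $\mathbb Z$ modulo $q$, the pushout is $\pi_K/\langle\!\langle x^q\rangle\!\rangle=\Gamma_q$.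

**Step 5 ($\Gamma_q$ is not abelian).** Put $a=e^{2\pi i/q}$, which is not $1$ because $q\ge2$, and
$$X=\begin{pmatrix}a&1\\0&1\end{pmatrix},\qquad Y=\begin{pmatrix}1&0\\-a&a\end{pmatrix},\qquad XY=\begin{pmatrix}0&a\\-a&a\end{pmatrix}.$$
Multiplying $XY$ by $X$ on the right and by $Y$ on the left gives
$$XYX=\begin{pmatrix}0&a\\-a^2&-a+a\end{pmatrix}=\begin{pmatrix}0&a\\-a^2&0\end{pmatrix},\qquad YXY=\begin{pmatrix}0&a\\-a^2&-a^2+a^2\end{pmatrix}=\begin{pmatrix}0&a\\-a^2&0\end{pmatrix}.$$
The matrix $X$ has the distinct eigenvalues $a$ and $1$, so it is diagonalizable and $X^q=I$. Hence $x\mapsto X$, $y\mapsto Y$ defines a representation of $\Gamma_q$ with $X\neq Y$. If $\Gamma_q$ were abelian, $xyx=yxy$ would give $x=y$, a contradiction.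

**Step 6 (conclusion).** Theorem A gives a non-degenerate $f$ of polar degree $q$ with $V_f$ ambient isotopic to $V_0$. By (ii), $\pi_1(F)$ is the kernel of a homomorphism from $\Gamma_q$ onto the abelian group $\mathbb Z/q$. It contains $[\Gamma_q,\Gamma_q]\ne1$. For $q=2$ the surface has genus $0$. In $\Gamma_2$ we have $x^2=1$, and $y^2=1$ because $y$ is conjugate to $x$ by $(xy)x=y(xy)$. Also $(xy)^3=(xyx)(yxy)=(xyx)^2=1$. Conversely, in $\langle x,y\mid x^2,y^2,(xy)^3\rangle$ the relation $(xyx)(yxy)=1$ gives $xyx=(yxy)^{-1}=yxy$. So $\Gamma_2\cong S_3$, and the kernel of a surjection $S_3\to\mathbb Z/2$ is $\mathbb Z/3$. $\square$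

So the conjecture is false for every $q\ge2$. The examples agree with (i): in the abelianization $x=y$, so $\Gamma_q^{ab}=\mathbb Z/q$.

Now take $q=1$. Tying any knotted sphere with group $G$ and meridian $x$ into a line gives, by the same computation, $G/\langle\!\langle x\rangle\!\rangle=\pi_1(S^4)=1$. Local knotting is useless for $q=1$, and one needs a construction that starts from the group instead of the surface.

## 6. Four conditions on a complement group

Let $B\Gamma$ be a connected CW complex with fundamental group $\Gamma$ and contractible universal cover, and $H_k(\Gamma)=H_k(B\Gamma)$. A homomorphism $\rho:\pi_1(Y)\to\Gamma$ is induced by a map $Y\to B\Gamma$, unique up to homotopy, and $\rho_*[Y]$ denotes the image of the fundamental class of a closed oriented $Y$ under it. Four textbook facts will be used. Inner automorphisms act trivially on $H_*(\Gamma)$. If $E$ is a connected CW complex with $\pi_1(E)=\Gamma$, then $H_2(E)\to H_2(\Gamma)$ is onto (Hopf), because $B\Gamma$ arises from $E$ by attaching cells of dimension at least $3$. A central extension $1\to K\to\pi'\to\Gamma\to1$ has a five-term exact sequence $H_2(\pi')\to H_2(\Gamma)\to K\to H_1(\pi')\to H_1(\Gamma)\to0$.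 Finally, let $D\to\Sigma$ be an oriented disc bundle over a closed oriented surface with boundary circle bundle $Y$. The Thom class $\tau\in H^2(D,Y)$ takes the value $1$ on a fiber disc and restricts to the Euler class on $\Sigma$, and $H_k(D,Y)\cong H_{k-2}(\Sigma)$, where a loop $\gamma$ in $\Sigma$ corresponds to the solid torus $D|_\gamma$.

**Definition.** For commuting $z,\mu\in\Gamma$ let $\langle z,\mu\rangle\in H_2(\Gamma)$ be the image of the fundamental class of the torus under $\mathbb Z^2\to\Gamma$, $(1,0)\mapsto z$, $(0,1)\mapsto\mu$. Let $Z(\mu)$ be the centralizer of $\mu$.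

For $\Gamma=\mathbb Z^2$ with its standard basis the class generates $H_2(\mathbb Z^2)=\mathbb Z$. In any $\Gamma$, $\langle\mu,\mu\rangle=0$, since it factors through $H_2(\mathbb Z)=0$. We shall use two rules:
$$\langle gzg^{-1},g\mu g^{-1}\rangle=\langle z,\mu\rangle,\qquad \langle z\mu^j,\mu\rangle=\langle z,\mu\rangle. \tag{2}$$
The first holds because inner automorphisms act trivially. The second holds because the two homomorphisms $\mathbb Z^2\to\Gamma$ differ by the shear $(1,0)\mapsto(1,j)$, $(0,1)\mapsto(0,1)$, which has determinant $1$.

**Theorem C.** Let $q\ge1$. A group $\Gamma$ is isomorphic to $\pi_1(\mathbb P^2\setminus V)$ for some connected $V$ defined by a non-degenerate strongly mixed homogeneous polynomial of polar degree $q$ if and only if $\Gamma$ is finitely presented and there is $\mu\in\Gamma$ such that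

* (a) $\langle\!\langle\mu\rangle\!\rangle=\Gamma$;
* (b) $H_1(\Gamma)\cong\mathbb Z/q$;
* (c) $H_2(\Gamma)$ is generated by the classes $\langle z,\mu\rangle$, $z\in Z(\mu)$;
* (d) there are a closed connected oriented surface $\Sigma$, an oriented circle bundle $Y\to\Sigma$ of Euler number $q^2$, and a homomorphism $\rho:\pi_1(Y)\to\Gamma$ sending the fiber to $\mu$, with $\rho_*[Y]=0$ in $H_3(\Gamma)$.

**Example.** Let $q=2$, $\Gamma=\mathbb Z/2$, $\mu\ne1$: the conic. Conditions (a) and (b) are clear, and (c) holds since $H_2(\mathbb Z/2)=0$. For (d) take $\Sigma=S^2$ and Euler number $4$, so that $\pi_1(Y)=\mathbb Z/4$ is generated by the fiber, and let $\rho$ be the surjection to $\mathbb Z/2$. Here $B\Gamma=\mathbb{RP}^\infty$ and $H_3(\Gamma)=\mathbb Z/2$ is detected by the cube of the generator of $H^1(\mathbb{RP}^\infty;\mathbb Z/2)$. Let $w\in H^1(Y;\mathbb Z/2)$ be its pullback. Its square $w^2=Sq^1w$ is the Bockstein of $w$, which vanishes because $w$ lifts to $H^1(Y;\mathbb Z/4)$. So $w^3=0$ and $\rho_*[Y]=0$. With Euler number $2$ over $S^2$ one would have $Y=\mathbb{RP}^3$ and $\rho_*[Y]\neq0$: condition (d) has content, and the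 number $q^2$ matters.

**Proof of necessity.** By Theorem A, $V$ is connected of class $q[L]$. Let $N$ be a closed tubular neighborhood, $E=\mathbb P^2\setminus\mathrm{int}\,N$, $Y=\partial N$, $\Gamma=\pi_1(E)$, and $\mu$ the fiber of $Y\to V$. Since $E$ is compact, $\Gamma$ is finitely presented.

*Condition (a).* The kernel of $\pi_1(Y)\to\pi_1(N)=\pi_1(V)$ is generated by the fiber, and the map is onto. By van Kampen, gluing $N$ to $E$ kills exactly $\mu$, so $\Gamma/\langle\!\langle\mu\rangle\!\rangle=\pi_1(\mathbb P^2)=1$.

*Condition (b).* By excision and Thom, $H_2(\mathbb P^2,E)\cong H_2(N,Y)\cong H_0(V)=\mathbb Z$, and $H_2(\mathbb P^2)\to H_2(\mathbb P^2,E)$ is the intersection number with $V$, which is multiplication by $q$. So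
$$\mathbb Z\xrightarrow{\ \cdot q\ }\mathbb Z\to H_1(E)\to H_1(\mathbb P^2)=0$$
is exact and $H_1(\Gamma)\cong\mathbb Z/q$.

*Condition (c).* Since multiplication by $q$ is injective, $H_2(E)\to H_2(\mathbb P^2)$ is zero. Hence $H_2(E)$ is the image of $H_3(\mathbb P^2,E)\cong H_3(N,Y)\cong H_1(V)$. A loop $\gamma$ in $V$ goes to the boundary of $N|_\gamma$, that is, to the torus $Y|_\gamma$. Its fundamental group is generated by a lift $\tilde\gamma$ of $\gamma$ and the fiber. Join the torus to the base point by a path in $Y$. The fiber, transported along this path, remains the fiber, so the class in $H_2(\Gamma)$ is $\pm\langle\tilde\gamma,\mu\rangle$ with $\tilde\gamma\in Z(\mu)$; by (2), a further simultaneous conjugation would not matter. Finally $H_2(E)\to H_2(\Gamma)$ is onto by Hopf.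

*Condition (d).* The bundle $Y\to V$ has Euler number $V\cdot V=q^2$. Take $\rho$ induced by $Y\subset E$. Since $Y=\mp\partial E$, we have $[Y]=0$ in $H_3(E)$ and hence in $H_3(\Gamma)$. $\square$

## 7. Tubes along arcs: identifying two meridians

For sufficiency we must modify surfaces with control on the group. The one move needed is the tube of Section 3.

**Lemma 1.** Let $V\subset\mathbb P^2$ be a surface, $\pi=\pi_1(\mathbb P^2\setminus V)$, and let $m,m'\in\pi$ be meridians. There is a surface $V'$, homologous to $V$ and obtained by replacing two discs of $V$ by a tube, such that $\pi_1(\mathbb P^2\setminus V')\cong\pi/\langle\!\langle m\,m'^{-1}\rangle\!\rangle$, and the meridians of $V'$ are the images of the meridians of $V$. If $m,m'$ belong to different components, these components get joined. Otherwise the genus of that component increases by $1$.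

**Step 1 (coordinates around an arc).** Let $m,m'$ be given by paths $\lambda,\lambda'$ from the base point to points $p,p'$ of $V$. We may take $p\ne p'$, sliding one of them along $V$ if necessary. By general position in dimension $4$, after a perturbation $\lambda^{-1}\lambda'$ is an embedded arc $\delta$ from $p$ to $p'$, with interior disjoint from $V$ and not tangent to $V$ at its ends. Let $t$ be the parameter on $\delta$. At $t=0$ choose a basis $e_1,e_2$ of the normal space of $\delta$ that is an oriented basis of $T_pV$. At $t=1$ choose an oriented basis of $-T_{p'}V$. At both ends add a vector $e_3$ such that $(e_1,e_2,\partial_t,e_3)$ is positively oriented in $\mathbb P^2$. Since $GL_3^+(\mathbb R)$ is connected, these frames extend to a frame of the normal bundle along $\delta$. So a neighborhood of a slight extension of $\delta$ has oriented coordinates $(\xi,t,s)$, with $\xi\in\mathbb R^2$, $|\xi|<2$, $-\varepsilon<t<1+\varepsilon$, $|s|<\varepsilon$, in which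
$$\delta=\{\xi=0,\ s=0,\ 0\le t\le1\},\qquad V=\{s=0,\ t\in\{0,1\}\},$$
where $V$ has the orientation of the $\xi$-plane at $t=0$ and the opposite one at $t=1$.

**Step 2 (the surface $V'$).** Put $Q=\{|\xi|\le1,\ 0\le t\le1,\ s=0\}$. Replace the two discs $\{|\xi|<1,\ s=0,\ t\in\{0,1\}\}$ of $V$ by the tube $\{|\xi|=1,\ 0\le t\le1,\ s=0\}$ and round the corners; call the result $V'$. With the product orientation, $\partial Q$ is the tube plus the top disc minus the bottom disc. In $V$ the bottom disc occurs with sign $+$ and the top disc with sign $-$. So $V'=V+\partial Q$ as oriented cycles; in particular $V'$ is oriented and homologous to $V$. If $p,p'$ lie on different components, the tube joins them. Otherwise it adds a handle compatible with the orientation, so the genus goes up by $1$.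

**Step 3 (removing $Q$ does not change the group of $V$).** Let $U=\mathbb P^2\setminus(V\cup Q)$ and $W=\{|\xi|<\tfrac32,\ 0<t<1,\ |s|<\varepsilon\}$. The set $W$ is contractible and disjoint from $V$, and it contains $Q\setminus V=\{|\xi|\le1,\ 0<t<1,\ s=0\}$. So $\mathbb P^2\setminus V=U\cup W$. The intersection $U\cap W$ is $(0,1)$ times a $3$-dimensional box minus a closed flat disc, so it is homotopy equivalent to $\mathbb R^3\setminus D^2\simeq S^2$. Since $U\cup W$, $W$ and $U\cap W$ are connected, $U$ is connected: a component of $U$ not meeting $W$ would be open and closed in $U\cup W$, and only one component can meet the connected set $U\cap W$. By van Kampen, $\pi_1(U)\cong\pi$.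

**Step 4 (the group of $V'$).** Let $W'=\{|\xi|<1,\ -\varepsilon<t<1+\varepsilon,\ |s|<\varepsilon\}$. It is contractible, disjoint from $V'$, and contains $(V\cup Q)\setminus V'=\{|\xi|<1,\ 0\le t\le1,\ s=0\}$. So $\mathbb P^2\setminus V'=U\cup W'$, and
$$U\cap W'=\{|\xi|<1\}\times(\text{rectangle}\setminus\text{segment})\simeq S^1.$$
By van Kampen, $\pi_1(\mathbb P^2\setminus V')=\pi/\langle\!\langle\ell\rangle\!\rangle$, where $\ell$ is a loop in the $(t,s)$-rectangle at $\xi=0$ going once around the segment $0\le t\le1$.

**Step 5 (computing $\ell$).** In $\mathbb P^2\setminus V$ only the ends $(0,0)$ and $(1,0)$ of the segment are missing from the rectangle. So $\ell$ is freely homotopic to the product of two loops based at the midpoint of $\delta$, each running along $\delta$ and once counterclockwise around $(0,0)$, respectively $(1,0)$. The coordinates $(\xi,t,s)$ are oriented, so at $t=0$ the first loop is a positive meridian $m_p$. At $t=1$ the surface has the opposite orientation, so the second loop is $m_{p'}^{-1}$ with $m_{p'}$ a meridian. Since $\delta$ is $\lambda^{-1}\lambda'$, moving the base point along $\delta$ carries the pair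 $(m_p,m_{p'})$ to $(m,m')$. Therefore $\langle\!\langle\ell\rangle\!\rangle=\langle\!\langle m\,m'^{-1}\rangle\!\rangle$.

**Step 6 (meridians).** Each component of $V'$ contains part of $V$, and each component of $V$ has a part that survives in $V'$, with the same orientation. A meridian at such a point, with its path in $U$, is at once a meridian of $V$ and of $V'$. All other meridians of the component are its conjugates, and $\pi\to\pi_1(\mathbb P^2\setminus V')$ is onto. So the meridians of $V'$ are exactly the images of those of $V$. $\square$

With $m=m'$ the group does not change at all and the genus grows by $1$. Such a change of $V$ alone does not harm the conjecture.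

## 8. From a group to a surface

Let $\Gamma,\mu,\Sigma,Y,\rho$ be as in Theorem C. By Theorem A it suffices to find a connected surface of class $q[L]$ with complement group $\Gamma$. The plan is to build a space $X$ that contains $\Sigma$ with complement homotopy equivalent to $B\Gamma$, to find a map $\psi:\mathbb P^2\to X$, and to take the preimage of $\Sigma$. The complement of the preimage then maps to $B\Gamma$. On its own this gives only a homomorphism to $\Gamma$, which need be neither onto nor injective. Extra spheres and the tubes of Lemma 1 repair it. Condition (d) is what makes $\psi$ exist, and condition (c) is used in the construction of $\psi$ and again to kill the last, central, part of the kernel.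

**Step 0 (enlarging $\Sigma$ so that tori over $\Sigma$ generate $H_2(\Gamma)$).** Since $\Gamma$ is finitely presented, $H_2(\Gamma)$ is finitely generated, so by (c) it is generated by finitely many classes $\langle z_1,\mu\rangle,\dots,\langle z_k,\mu\rangle$ with $z_i\in Z(\mu)$. Attach $k$ orientable three-dimensional $1$-handles to $\Sigma\times1\subset\Sigma\times[0,1]$. This is a cobordism $W^3$ from $\Sigma$ to $\Sigma'=\Sigma\#kT^2$, with $W\simeq\Sigma\vee\bigvee_kS^1$. Oriented circle bundles are classified by $H^2$, and $H^2(W)=H^2(\Sigma)$, so $Y$ extends to a circle bundle $\mathcal Y\to W$. Let $Y'$ be its restriction to $\Sigma'$. Since $\Sigma'$ is homologous to $\Sigma$ in $W$, the Euler number of $Y'$ is again $q^2$.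

Over each circle of the wedge the bundle is a torus. By van Kampen $\pi_1(\mathcal Y)$ is generated by $\pi_1(Y)$ and $t_1,\dots,t_k$, with the only additional relations that the $t_i$ commute with the fiber. Since $z_i$ commutes with $\mu$, $\rho$ extends to $\pi_1(\mathcal Y)$ by $t_i\mapsto z_i$. Let $\rho'$ be the restriction to $\pi_1(Y')$. As $Y'$ and $Y$ cobound $\mathcal Y$, we get $\rho'_*[Y']=\rho_*[Y]=0$.

Choose in $\Sigma'$ a loop that runs once through the $i$-th handle, along its side, and is homotopic in $W$ to the $i$-th circle of the wedge. A lift of it to $Y'$ equals $t_ic^j$ in $\pi_1(\mathcal Y)$ for some $j$, where $c$ is the fiber. So the torus in $Y'$ over this loop has class $\pm\langle z_i\mu^j,\mu\rangle=\pm\langle z_i,\mu\rangle$ by (2). Replacing $(\Sigma,Y,\rho)$ by $(\Sigma',Y',\rho')$, we may assume that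
$$H_1(\Sigma)\to H_2(\Gamma),\quad\gamma\mapsto[\rho(Y|_\gamma)],\quad\text{is onto}. \tag{3}$$

**Step 1 (the space $X$ and its low-dimensional homology).** Let $D\to\Sigma$ be the disc bundle with boundary $Y$. Let $X$ be obtained by gluing $D$, the mapping cylinder of a map $Y\to B\Gamma$ inducing $\rho$, and $B\Gamma$. Pushing $D\setminus\Sigma$ out to $Y$ and then along the mapping cylinder shows that $X\setminus\Sigma$ deformation retracts to $B\Gamma$. Since $\pi_1(D)$ is $\pi_1(Y)$ modulo the fiber, van Kampen gives $\pi_1(X)=\Gamma/\langle\!\langle\mu\rangle\!\rangle=1$. By excision and Thom,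
$$H_k(X,B\Gamma)\cong H_k(D,Y)\cong H_{k-2}(\Sigma).$$
Let $u\in H^2(X)$ be the image of the Thom class. As a function on $H_2(X)$ it is the map $H_2(X)\to H_2(X,B\Gamma)=\mathbb Z$, where a fiber disc of $D$ counts $1$.

*Degree two.* Consider
$$H_3(X,B\Gamma)\to H_2(B\Gamma)\to H_2(X)\xrightarrow{\ u\ }\mathbb Z\to H_1(\Gamma).$$
The first map is $H_1(\Sigma)\to H_2(\Gamma)$, $\gamma\mapsto[\rho(Y|_\gamma)]$, and is onto by (3). So $u$ is injective on $H_2(X)$. Its image is the kernel of the last map, which takes $1$ to the boundary $[\mu]$ of a fiber disc. By (a), $[\mu]$ generates $H_1(\Gamma)$, and by (b) this group is $\mathbb Z/q$, so the image of $u$ is $q\mathbb Z$. Hence $H_2(X)\cong\mathbb Z$. Since $H_1(X)=0$, $H^2(X)=\mathrm{Hom}(H_2(X),\mathbb Z)=\mathbb Zv$, where $v:H_2(X)\to\mathbb Z$ is an isomorphism and $u=qv$.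

*Degree four.* The composition $H_4(X)\to H_4(X,B\Gamma)=\mathbb Z[D,Y]\xrightarrow{\partial}H_3(\Gamma)$ is part of an exact sequence, and $\partial[D,Y]=\rho_*[Y]=0$. So some $\zeta\in H_4(X)$ maps to $[D,Y]$. Since $u$ comes from the Thom class $\tau$,
$$\langle u^2,\zeta\rangle=\langle\tau\cup\tau|_D,[D,Y]\rangle=\text{Euler number of }Y=q^2 .$$
With $u=qv$ this gives $\langle v^2,\zeta\rangle=1$. Therefore $v(\zeta\cap v)=\pm1$, and since $v$ is an isomorphism on $H_2(X)$,
$$\cap v:H_4(X)\to H_2(X)\ \text{ is onto}. \tag{4}$$

**Step 2 (a map $\psi:\mathbb P^2\to X$ with $\psi^*v=h$).** As $X$ is simply connected, $\pi_2(X)=H_2(X)$. Let $\alpha\in\pi_2(X)$ with $v(\alpha)=1$ and let $\eta:S^3\to S^2$ be the Hopf map. Since $\mathbb P^2=S^2\cup_\eta D^4$, with $S^2=L$, the map $\alpha$ extends over $\mathbb P^2$ as soon as $\alpha\circ\eta=0$ in $\pi_3(X)$. We prove this.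

Let $p:P\to X$ be the principal circle bundle with Euler class $v$. In its homotopy sequence the map $\pi_2(X)\to\pi_1(S^1)=\mathbb Z$ is $\pm v$, an isomorphism. With $\pi_2(S^1)=0$ and $\pi_1(X)=1$ it follows that $\pi_1(P)=\pi_2(P)=0$. So $P$ is $2$-connected, $\pi_3(P)\cong H_3(P)$ by Hurewicz, and $\pi_3(P)\cong\pi_3(X)$ via $p$. In the Gysin sequence
$$H_4(X)\xrightarrow{\cap v}H_2(X)\to H_3(P)\xrightarrow{p_*}H_3(X)$$
the first map is onto by (4), so the second is zero and $p_*$ is injective. By naturality the Hurewicz map $\pi_3(X)\to H_3(X)$ is, under $\pi_3(X)\cong\pi_3(P)\cong H_3(P)$, the map $p_*$. So it is injective. It sends $\alpha\circ\eta$ to $\alpha_*\eta_*[S^3]$, which is $0$ because $H_3(S^2)=0$. Hence $\alpha\circ\eta=0$.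

So $\alpha$ extends to $\psi:\mathbb P^2\to X$. On $L$ the class $\psi^*v$ has value $v(\alpha)=1$, so $\psi^*v=h$ and $\psi^*u=qh$.

**Step 3 (a surface with a surjection to $\Gamma$).** Near $\Sigma$ the space $X$ is the smooth manifold $\mathrm{int}\,D$. Homotope $\psi$ slightly to be smooth over a neighborhood of $\Sigma$ in $D$ and transverse to $\Sigma$, and put $V_0=\psi^{-1}(\Sigma)$, oriented by the pulled-back orientation of the normal bundle. The Thom class of $\Sigma$ pulls back to that of $V_0$, so $PD[V_0]=\psi^*u=qh$, that is, $[V_0]=q[L]$. The map $\psi$ induces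
$$\varphi:\pi_1(\mathbb P^2\setminus V_0)\to\pi_1(X\setminus\Sigma)=\Gamma .$$
The boundary of a small normal disc of $V_0$ goes to a loop freely homotopic to the fiber of $Y$, so $\varphi$ sends all meridians into the conjugacy class $\mathcal C$ of $\mu$.

Next we make $\varphi$ onto. Add to the surface a small unknotted $2$-sphere in a ball disjoint from it. The class does not change. The complement of the sphere in the ball has group $\mathbb Z$, generated by a meridian $x$ of the sphere, and the boundary $S^3$ of the ball is simply connected. So the complement group $\pi$ becomes $\pi*\langle x\rangle$, and $\varphi$ extends with $x\mapsto c$ for any chosen $c\in\mathcal C$. By (a), $\Gamma$ is generated by $\mathcal C$. As $\Gamma$ is finitely generated, finitely many elements of $\mathcal C$ suffice. Adding one sphere for each of them, we get $\varphi$ onto, and meridians still go into $\mathcal C$.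

**Step 4 (making the surface connected).** If the surface has two components, take meridians $m,m'$ of them. Both $\varphi(m)$ and $\varphi(m')$ lie in $\mathcal C$, and $\varphi$ is onto. So we may conjugate $m'$, which gives another meridian of the same component, to achieve $\varphi(m')=\varphi(m)$. Lemma 1 joins the two components, and $\varphi$ descends because $\varphi(m\,m'^{-1})=1$. By the statement on meridians in Lemma 1, they still go into $\mathcal C$. Repeating, we obtain a connected surface $V_1$ of class $q[L]$ with $\varphi:\pi:=\pi_1(\mathbb P^2\setminus V_1)\to\Gamma$ onto and meridians mapping into $\mathcal C$.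

**Step 5 (killing the kernel by tubes).** Tubes that let $\varphi$ descend can kill exactly the elements of
$$R=\{m\,m'^{-1}:\ m,m'\text{ meridians of }V_1,\ \varphi(m)=\varphi(m')\}.$$
Let $\pi'=\pi/\langle\!\langle R\rangle\!\rangle$ and let $\varphi':\pi'\to\Gamma$ be the induced map, which is onto. We claim that $\varphi'$ is an isomorphism.

*The kernel is central.* Let $M'\subset\pi'$ be the image of the set of meridians. It is closed under conjugation. The restriction $\varphi'|_{M'}$ is injective: if two meridians have the same image in $\Gamma$, their quotient is in $R$. And $M'$ generates $\pi'$: all meridians of the connected surface $V_1$ are conjugate, and $\pi/\langle\!\langle m\rangle\!\rangle=\pi_1(\mathbb P^2)=1$. Let $k\in K=\ker\varphi'$ and $x\in M'$. Then $kxk^{-1}\in M'$ has the same image as $x$, so $kxk^{-1}=x$. Thus $K$ commutes with a generating set, and it is central.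

*The kernel is trivial.* The five-term sequence reads
$$H_2(\pi')\to H_2(\Gamma)\to K\to H_1(\pi')\to H_1(\Gamma)\to0 .$$
By the computation of condition (b) in Section 6, $H_1(\pi)\cong\mathbb Z/q$. So $H_1(\pi')$ is a quotient of $\mathbb Z/q$ that maps onto $H_1(\Gamma)\cong\mathbb Z/q$, and the map $H_1(\pi')\to H_1(\Gamma)$ is an isomorphism. The first map is onto: $M'$ is nonempty and conjugation-invariant, $\varphi'(M')\subset\mathcal C$, and $\varphi'$ is onto, so there is $x\in M'$ with $\varphi'(x)=\mu$. Let $z\in Z(\mu)$ and let $\tilde z\in\pi'$ be a lift. Then $\tilde zx\tilde z^{-1}\in M'$ maps to $z\mu z^{-1}=\mu$, so it equals $x$. Hence $\tilde z$ and $x$ commute, the class $\langle\tilde z,x\rangle\in H_2(\pi')$ is defined, and it maps to $\langle z,\mu\rangle$. By (c) these classes generate $H_2(\Gamma)$. Exactness now gives first that $H_2(\Gamma)\to K$ is zero, then that $K\to H_1(\pi')$ is injective, and finally that its image, the kernel of an isomorphism, is $0$. So $K=0$.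

*Finitely many tubes suffice.* We have shown $\ker\varphi=\langle\!\langle R\rangle\!\rangle$. Since $\Gamma$ is finitely presented and $\pi$ is finitely generated, $\ker\varphi$ is normally generated by finitely many elements. Each of them is a finite product of conjugates of elements of $R$ and their inverses, so finitely many elements of $R$ normally generate $\ker\varphi$. Apply Lemma 1 successively to the corresponding pairs of meridians; their images remain meridians at each stage. The result is a connected surface of class $q[L]$ with complement group $\pi/\ker\varphi=\Gamma$. Together with Section 6, this proves Theorem C. $\square$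

## 9. All genera, polar degree one, and Thompson's group

**Corollary D.**

1. For $q\ge2$, the conjecture fails for connected $V$ in every genus that occurs. Connected non-degenerate $V$ of polar degree $q$ and genus $g$ exist if and only if $g\ge\frac{(q-1)(q-2)}2$, and for each such $g$ there is one with $\pi_1(\mathbb P^2\setminus V)\cong\Gamma_q$.
2. For $q=1$: if $V$ is a sphere, then $\pi_1(F)=1$. But there is a connected $V$ of polar degree $1$ for which $\pi_1(F)=\pi_1(\mathbb P^2\setminus V)$ is Thompson's group $\mathbf V$, an infinite simple group. So the conjecture fails for every $q\ge1$.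

**Proof of 1.** A connected $V$ has class $q[L]$ by Theorem A. By the Thom conjecture (Kronheimer–Mrowka, *The genus of embedded surfaces in the projective plane*, Math. Res. Lett. 1 (1994)) its genus satisfies $g\ge\frac{(q-1)(q-2)}2$; for $q\le2$ the bound is $0$ and there is nothing to prove. Conversely, start with the surface of Theorem B and apply Lemma 1 repeatedly with $m=m'$. Each time the class and the group $\Gamma_q$ stay the same and the genus goes up by $1$. Theorem A turns each of these surfaces into a non-degenerate mixed curve. Since $\Gamma_q$ is not abelian, it is not cyclic of order $q$, and $\pi_1(F)\neq1$ by (ii).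

**Proof of 2, spheres.** For $q=1$ the map $\pi:F\to\mathbb P^2\setminus V$ is the quotient by the trivial group, so it is a diffeomorphism. If $V\cong S^2$, the boundary $Y$ of its tubular neighborhood is the circle bundle of Euler number $V\cdot V=1$ over $S^2$, that is, $S^3$. So the meridian $\mu$, a loop in $Y$, is trivial, and $\pi_1(\mathbb P^2\setminus V)=\langle\!\langle\mu\rangle\!\rangle=1$ by condition (a).

**Proof of 2, the counterexample.** We verify the conditions of Theorem C with $q=1$ for Thompson's group $\mathbf V$. It is finitely presented, infinite and simple (see Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*, Enseign. Math. 42 (1996)). It is acyclic: $H_i(\mathbf V;\mathbb Z)=0$ for all $i>0$ (Szymik–Wahl, *The homology of the Higman–Thompson groups*, Invent. Math. 216 (2019)). For every $k$ it contains the permutation group of the $2^k$ standard dyadic intervals of length $2^{-k}$. With $k=2$ this is a symmetric group on four letters, which contains the dihedral group of order $8$, generated by $a$ of order $4$ and a reflection $b$ with $bab^{-1}=a^{-1}$. Put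
$$\mu=[a,b]=a\,(ba^{-1}b^{-1})=a^2\neq1 .$$
Then $\mu$ commutes with $a$, and also with $b$ because $ba^2b^{-1}=a^{-2}=a^2$; moreover $\mu=\mu^{-1}$.

Condition (a) holds because $\mathbf V$ is simple and $\mu\ne1$. Conditions (b) and (c) hold because $H_1(\mathbf V)=0=\mathbb Z/1$ and $H_2(\mathbf V)=0$. For (d) take $\Sigma=T^2$ and $Y$ of Euler number $1=q^2$, so that
$$\pi_1(Y)=\langle A,B,c\mid c\text{ central},\ [A,B]=c^{\pm1}\rangle .$$
The assignment $A\mapsto a$, $B\mapsto b$, $c\mapsto\mu$ respects the relations: $\mu$ commutes with $a$ and $b$, and $[a,b]=\mu=\mu^{-1}$, so the sign does not matter. It sends the fiber to $\mu$, and $\rho_*[Y]\in H_3(\mathbf V)=0$.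

Theorem C gives a connected $V$ of polar degree $1$ with $\pi_1(\mathbb P^2\setminus V)\cong\mathbf V$, and $\pi_1(F)=\pi_1(\mathbb P^2\setminus V)$ since $\pi$ is a diffeomorphism. Together with Theorem B, the conjecture fails for every $q\ge1$. $\square$

**Remark.** For $q=1$ this argument does not determine the smallest genus of a counterexample. That genus is at least $1$ by Corollary D(2), and by Lemma 1 with $m=m'$, if a genus occurs then every larger genus occurs as well.
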